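\title{Invariants of $\mathrm{GL}_n(\mathbb F_q)$ and its parabolic subgroups in polynomial rings modulo Frobenius powers}

\begin{abstract}
The group $\mathrm{GL}_n(\mathbb F_q)$ acts on the quotient of $\mathbb F_q[x_1,\dots,x_n]$ by the ideal $(x_1^{q^m},\dots,x_n^{q^m})$. We prove the formula conjectured by Lewis, Reiner and Stanton for the Hilbert series of the invariants, together with a version for every parabolic subgroup and a formula for the cofixed spaces. The quotient is deformed, over the Dickson algebra, to a permutation module. A count for the Borel subgroup and a transfer argument show that all invariants lift to the family, and a residue pairing reduces the Hilbert series to a computation with power sums over subspaces.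
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $q$ be a power of a prime $p$, let $n\ge1$ and $m\ge0$ be integers, and put $Q=q^m$. Let $S=\mathbb F_q[x_1,\dots,x_n]$ with $\deg x_j=1$, and let $V=S_1=\langle x_1,\dots,x_n\rangle$ be the space of linear forms. The group $G=\mathrm{GL}(V)=\mathrm{GL}_n(\mathbb F_q)$ acts on $S$ by the graded algebra automorphisms that extend its action on $V$, that is, by linear substitutions of the variables. Since $(\sum a_jx_j)^Q=\sum a_jx_j^Q$ for $a_j\in\mathbb F_q$, the Frobenius power $\mathfrak m^{[Q]}=(x_1^Q,\dots,x_n^Q)$ of the irrelevant ideal is $G$-stable, and $G$ acts on the graded algebra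
\[
T=T_{n,m}=S/\mathfrak m^{[Q]},
\]
which has as a basis the $Q^n$ monomials with all exponents less than $Q$. We ask for the number of invariants of $T$ in each degree, recorded in the Hilbert series $\mathrm{Hilb}(M,t)=\sum_d\dim M_d\,t^d$ of $M=T^G$.

For $n\ge2$ the order of $G$ is divisible by $p$, taking invariants is not exact, and an invariant of $T$ need not come from an invariant of $S$. For instance, the monomial $(x_1\cdots x_n)^{Q-1}$ spans the top degree of $T$, so $G$ acts on it by a character; the character is trivial on diagonal matrices because $c^{Q-1}=1$ for $c\in\mathbb F_q^\times$, and on transvections because they have order $p$, and these matrices generate $G$. For $q=3$, $n=2$, $m=1$ this invariant has degree $4$, while $S^G$ is a polynomial algebra on generators of degrees $6$ and $8$ (Proposition~\ref{prop:flaginv}). So knowledge of $S^G$ does not answer the question.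

For $0\le k\le m$ the $(q,t)$-binomial coefficient is
\[
\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}=\prod_{j=0}^{k-1}\frac{1-t^{q^m-q^j}}{1-t^{q^k-q^j}} .
\]
It has an invariant-theoretic meaning. Let $R=\mathbb F_q[y_1,\dots,y_m]$, let $W=\langle y_1,\dots,y_m\rangle$ be its space of linear forms, let $\Gamma=\mathrm{GL}(W)$ act on $R$ as $G$ acts on $S$, put $W_k=\langle y_1,\dots,y_k\rangle$, and let $\Gamma_k\le\Gamma$ be the stabilizer of $W_k$. Then $\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}=\mathrm{Hilb}(R^{\Gamma_k},t)/\mathrm{Hilb}(R^{\Gamma},t)$; see \eqref{eq:multinomial} below.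

\begin{theorem}\label{thm:main}
For all $q$, $n\ge1$ and $m\ge0$,
\[
\mathrm{Hilb}(T^G,t)=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}
=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}\,\frac{\mathrm{Hilb}(R^{\Gamma_k},t)}{\mathrm{Hilb}(R^{\Gamma},t)} .
\]
\end{theorem}

This is the conjecture of Lewis, Reiner and Stanton; we take the problem from Drescher and Shepler~\cite{DS}.

For $n=1$ and $m\ge1$ the invariants of $G=\mathbb F_q^\times$ are spanned by the powers $x_1^{i}$ with $(q-1)\mid i$ and $0\le i\le Q-1$. The term $k=0$ of the formula is $t^{Q-1}$, and the term $k=1$ is $(1-t^{Q-1})/(1-t^{q-1})$, which accounts for the remaining powers. For $m=1$ the formula reads $t^{n(q-1)}+1$: the only invariants are the constants and the top monomial.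

The value at $t=1$ explains the shape of the formula. As $t\to1$, the coefficient $\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}$ tends to $\prod_{j<k}(q^m-q^j)/(q^k-q^j)$, the number of $k$-dimensional subspaces of $W$. So the theorem says that $\dim T^G$ is the number of subspaces of $W$ of dimension at most $n$. This is the number of $G$-orbits on $\mathrm{Hom}(V,W)$, because an orbit is determined by the common image of its members; and $\mathrm{Hom}(V,W)$ has $Q^n=\dim T$ elements. Thus $T$ has the dimension, and according to the theorem also the number of invariants, of the permutation module of functions on $\mathrm{Hom}(V,W)$. The proof turns this coincidence into a deformation.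

\subsection*{Parabolic subgroups and cofixed spaces}
The proof passes through the Borel subgroup and gives the answer for every subgroup that stabilizes a flag. Let $\alpha=(\alpha_1,\dots,\alpha_\ell)$ be a composition of $n$ into positive parts and $n_i=\alpha_1+\dots+\alpha_i$, $n_0=0$. The variables $x_j$ with $n_{i-1}<j\le n_i$ form \emph{block} $i$. Put $V_i=\langle x_1,\dots,x_{n_i}\rangle$ and let $P_\alpha\le G$ be the stabilizer of the flag $V_1\subset\dots\subset V_\ell=V$. Up to conjugacy these are all the parabolic subgroups of $G$; the composition $(n)$ gives $G$, and $(1^n)$ gives the Borel subgroup $B$. Let $I_\alpha$ be the set of integer sequences $\beta=(\beta_1,\dots,\beta_\ell)$ with $0\le\beta_i\le\alpha_i$ and $\sum_i\beta_i\le m$. For $\beta\in I_\alpha$ we always write $k_i=\beta_1+\dots+\beta_i$, $k_0=0$, we let $\Gamma_\beta\le\Gamma$ be the stabilizer of the flag $W_{k_1}\subseteq\dots\subseteq W_{k_\ell}$, and we put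
\begin{equation}\label{eq:multinomial}
\genfrac{[}{]}{0pt}{}{m}{\beta}_{q,t}=\frac{\mathrm{Hilb}(R^{\Gamma_\beta},t)}{\mathrm{Hilb}(R^{\Gamma},t)}
=\prod_{i=1}^{\ell}\ \prod_{j=k_{i-1}}^{k_i-1}\frac{1-t^{q^m-q^j}}{1-t^{q^{k_i}-q^j}} .
\end{equation}
The second equality is proved after Proposition~\ref{prop:flaginv}.

\begin{theorem}\label{thm:parabolic}
For every composition $\alpha$ of $n$,
\[
\mathrm{Hilb}(T^{P_\alpha},t)=\sum_{\beta\in I_\alpha}t^{\sum_i(\alpha_i-\beta_i)(q^m-q^{k_i})}\genfrac{[}{]}{0pt}{}{m}{\beta}_{q,t}.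
\]
\end{theorem}

For $\alpha=(n)$ the set $I_\alpha$ is $\{0,1,\dots,\min(n,m)\}$, and Theorem~\ref{thm:parabolic} is Theorem~\ref{thm:main}. We prove Theorem~\ref{thm:parabolic}; a reader interested only in $G$ may take $\ell=1$ throughout, so that a flag is a single subspace and $\beta$ is its dimension $k$.

For a $G$-module $M$ let $M_G$ be the \emph{cofixed space}, the largest quotient of $M$ on which $G$ acts trivially.

\begin{corollary}\label{cor:cofixed}
\[
\mathrm{Hilb}(T_G,t)=\sum_{k=0}^{\min(n,m)}t^{n(q^k-1)}\genfrac{[}{]}{0pt}{}{m}{k}_{q,t},\qquad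
\mathrm{Hilb}(S_G,t)=\sum_{k=0}^{n}\frac{t^{n(q^k-1)}}{\prod_{j=0}^{k-1}(1-t^{q^k-q^j})}.
\]
\end{corollary}

\subsection*{Plan of the proof}
Replace $X^Q$ by the polynomial $f(X)=\prod_{w\in W}(X-w)$, whose coefficients generate the Dickson algebra $D=R^\Gamma$. The $D$-algebra $A=D[x_1,\dots,x_n]/(f(x_1),\dots,f(x_n))$ has special fiber $T$ and generic fiber the algebra of functions on $\mathrm{Hom}(V,W)$ (Section~\ref{sec:family}). Two difficulties remain. First, in characteristic $p$ the special fiber could have more invariants than the generic one. We rule this out for $B$ by a direct count (Section~\ref{sec:borel}) and pass to $P_\alpha$ by transfer; the result, Theorem~\ref{thm:lift}, says that the invariants of $P_\alpha$ commute with every base change in the family. Second, the generic fiber knows only the total dimension, and we need degrees. A residue pairing identifies the dual of $A^{P_\alpha}$ with the module of orbit sums of arbitrary elements of $A$ (Section~\ref{sec:duality}), and this module has a filtration with explicit quotients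 (Section~\ref{sec:sums}).

\section{The method for $q=2$, $n=2$, $m=1$}\label{sec:example}

Here $T=\mathbb F_2[x_1,x_2]/(x_1^2,x_2^2)$, and $G$ is the group of all six permutations of the nonzero linear forms $x_1,x_2,x_1+x_2$. No linear form is invariant, so $T^G=\langle1,x_1x_2\rangle$, in agreement with the series $1+t^2$ of Theorem~\ref{thm:main}. We recover this answer by the general method.

Let $W=\{0,y\}$, $D=R=\mathbb F_2[y]$ and $f(X)=X(X-y)=X^2+yX$. The algebra
\[
A=D[x_1,x_2]/(x_1^2+yx_1,\ x_2^2+yx_2)
\]
is $D$-free on $1,x_1,x_2,x_1x_2$, reduces to $T$ at $y=0$, and carries an action of $G$ because $f$ is additive. A linear map $\varphi\colon V\to W$ is a pair $(\varphi(x_1),\varphi(x_2))$, and elements of $A$ can be evaluated at the four pairs: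
\[
\begin{array}{c|cccc}
 &(0,0)&(0,y)&(y,0)&(y,y)\\ \hline
1&1&1&1&1\\
x_2&0&y&0&y\\
x_1&0&0&y&y\\
x_1x_2&0&0&0&y^2
\end{array}
\]
The table is triangular with nonzero diagonal, so an element of $A$ is determined by its values, and it is invariant under a subgroup $H$ exactly when its values are constant on the orbits of $\varphi\mapsto\varphi\circ g$, $g\in H$. The $G$-orbits are $\{(0,0)\}$ and its complement. The element $x_1x_2\in A$ is not invariant, so the invariant $x_1x_2\in T$ needs a correction term in order to lift.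

\emph{The Borel subgroup.} The group $B$ is generated by $x_2\mapsto x_2+x_1$, which swaps $(y,0)$ and $(y,y)$. There are three orbits, and $T^B=\langle1,x_1,x_1x_2\rangle$ has dimension three. The basis lifts to the $B$-invariants $1$, $x_1$ and $a'=x_1x_2+yx_2$, the last having values $(0,y^2,0,0)$.

\emph{Transfer.} The index $[G:B]=3$ is $1$ in $\mathbb F_2$, so $a=\sum_{gB}ga'$ is a $G$-invariant that still reduces to $x_1x_2$. The value $(ga')(\varphi)=a'(\varphi\circ g)$ is $y^2$ if $\varphi\ne0$ and $gx_1\in\ker\varphi$, and is $0$ otherwise. As $gB$ runs over $G/B$, the form $gx_1$ runs over the three nonzero forms, of which exactly one lies in the kernel of a nonzero $\varphi$. Hence $a$ has values $(0,y^2,y^2,y^2)$, that is, $a=x_1x_2+yx_1+yx_2$, and $A^G=D\oplus Da$.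

\emph{Duality.} In general we cannot write down a basis of $A^G$, and we find its degrees indirectly. The column sums of the transposed table show that the coefficient $\rho(b)$ of $x_1x_2$ in $b\in A$ is $y^{-2}\sum_\varphi b(\varphi)$. So the functional $a\mapsto\rho(ab)$ on $A^G$ depends only on the two orbit sums $\sigma_0(b)=b(0,0)$ and $\sigma_W(b)=\sum_{\varphi\ne0}b(\varphi)$. From the table, the pair $(\sigma_0,\sigma_W)$ sends $1,x_2,x_1,x_1x_2$ to $(1,1)$, $(0,0)$, $(0,0)$, $(0,y^2)$. The image $C$ of $A$ has first components filling $D$, and its elements with first component zero have second components filling $y^2D$. Thus $C$ is free on generators of degrees $0$ and $2$. Since $\rho$ lowers degrees by $2$ and $C$ is the dual of $A^G$, the generators of $A^G$, and with them a basis of $T^G$, have degrees $2-0$ and $2-2$. No invariant of $A$ was needed for this last step.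

\section{Subspace polynomials and graded modules}\label{sec:prelim}

\subsection*{Linearized polynomials}
A polynomial of the form $\sum_ia_iX^{q^i}$ is called \emph{linearized}; it defines an $\mathbb F_q$-linear map on every algebra over its coefficient ring, and a composite of linearized polynomials is linearized. For an $\mathbb F_q$-subspace $U$ of dimension $k<\infty$ of $R$ or $S$ put
\[
f_U(X)=\prod_{u\in U}(X-u),\qquad e_U=\prod_{0\ne u\in U}u ,
\]
with $e_U=1$ for $U=0$. It is standard (Moore, Ore) that $f_U$ is linearized,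
\begin{equation}\label{eq:fU}
f_U(X)=X^{q^k}+\sum_{i<k}d_i(U)X^{q^i}.
\end{equation}
Indeed $f_0=X$, and if $U=U'\oplus\mathbb F_qw$ with $f_{U'}$ linearized, then
\[
f_U(X)=\prod_{c\in\mathbb F_q}f_{U'}(X-cw)=\prod_{c\in\mathbb F_q}\bigl(f_{U'}(X)-cf_{U'}(w)\bigr)=f_{U'}(X)^q-f_{U'}(w)^{q-1}f_{U'}(X).
\]
By \eqref{eq:fU} the derivative $f_U'$ is a constant, namely the coefficient $\prod_{u\ne0}(-u)$ of $X$; this equals $e_U$, because $q^k-1$ is even when $q$ is odd. If $U\subseteq W$, then $d_i(U)$ is homogeneous of degree $q^k-q^i$ and $e_U$ is homogeneous of degree $q^k-1$.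

All computations of Sections~\ref{sec:duality} and~\ref{sec:sums} rest on the following sums over products of subspaces.

\begin{lemma}\label{lem:box}
Let $U(1),\dots,U(n)$ be subspaces of $W$. For $b\in R[x_1,\dots,x_n]$ let $\Sigma(b)$ be the sum of $b(u_1,\dots,u_n)$ over all $(u_1,\dots,u_n)\in U(1)\times\dots\times U(n)$, and let $e=\prod_je_{U(j)}$.
\begin{enumerate}
\item[(a)] Let $b=x_1^{\nu_1}\cdots x_n^{\nu_n}$. If $\nu_j<|U(j)|-1$ for some $j$, then $\Sigma(b)=0$. If $\nu_j=|U(j)|-1$ for all $j$, then $\Sigma(b)=e$.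
\item[(b)] For every $b$ we have $\Sigma(b)\in eR$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sum factors as $\prod_j\sum_{u\in U(j)}u^{\nu_j}$, with $0^0=1$. Let $U\subseteq W$ and $0\le\nu\le|U|-1$. Lagrange interpolation at the points of $U$ gives $X^\nu=\sum_{u\in U}u^\nu f_U(X)/\bigl((X-u)f_U'(u)\bigr)$. Comparing coefficients of $X^{|U|-1}$ gives Euler's identity: $\sum_uu^\nu/f_U'(u)$ is $1$ for $\nu=|U|-1$ and $0$ for smaller $\nu$. Now use $f_U'=e_U$.

(b) Divide $b$ by the monic polynomials $f_{U(1)}(x_1),\dots,f_{U(n)}(x_n)$. The remainder lies in $R[x_1,\dots,x_n]$, has the same values on $U(1)\times\dots\times U(n)$, and has degree less than $|U(j)|$ in each $x_j$. By (a), $\Sigma(b)$ is $e$ times the coefficient of $\prod_jx_j^{|U(j)|-1}$ in the remainder.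
\end{proof}

\subsection*{Invariants of a flag}
Write
\[
f=f_W=X^Q+\sum_{i<m}c_iX^{q^i},\qquad D=\mathbb F_q[c_0,\dots,c_{m-1}]\subseteq R,\qquad\deg c_i=q^m-q^i .
\]
A \emph{flag} in $W$ is a chain $F=(F_1\subseteq\dots\subseteq F_\ell)$ of subspaces, with repetitions allowed. We put $F_0=0$, and call $\beta=(\beta_i)$ with $\beta_i=\dim F_i-\dim F_{i-1}$ the \emph{type} of $F$, so that $\dim F_i=k_i$. The group $\Gamma$ is transitive on the flags of a given type.

We use one textbook fact. If $\theta_1,\dots,\theta_m\in R$ are homogeneous of positive degrees and $R$ is integral over $R''=\mathbb F_q[\theta_1,\dots,\theta_m]$, then the $\theta_i$ are algebraically independent (compare transcendence degrees), $R$ is a free $R''$-module because it is Cohen--Macaulay, and its rank $[\mathrm{Frac}\,R:\mathrm{Frac}\,R'']$ is the value at $t=1$ of $\mathrm{Hilb}(R,t)/\mathrm{Hilb}(R'',t)=\prod_i(1-t^{\deg\theta_i})/(1-t)$, namely $\prod_i\deg\theta_i$.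

\begin{proposition}\label{prop:flaginv}
Let $F=(F_1\subseteq\dots\subseteq F_\ell)$ be a flag in $W$ with $\ell\ge0$ and $\dim F_i=k_i$, put $F_{\ell+1}=W$ and $k_{\ell+1}=m$, and let $\Gamma_F\le\Gamma$ be the stabilizer of $F$. Then $R^{\Gamma_F}$ is generated as a $D$-algebra by the coefficients of $f_{F_1},\dots,f_{F_\ell}$. It is a polynomial algebra on homogeneous generators of degrees $q^{k_i}-q^{j}$ for $1\le i\le\ell+1$ and $k_{i-1}\le j<k_i$. In particular $R^\Gamma=D$, and $c_0,\dots,c_{m-1}$ are algebraically independent.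
\end{proposition}

\begin{proof}
The coefficients of the $f_{F_i}$ are invariant but too numerous; we factor the $f_{F_i}$ under composition to find $m$ generators. The linear map $f_{F_{i-1}}$ has kernel $F_{i-1}$ on $F_i$, so $U_i=f_{F_{i-1}}(F_i)$ is a subspace of $R$ of dimension $\beta_i=k_i-k_{i-1}$ consisting of forms of degree $q^{k_{i-1}}$. Put $g_i=f_{U_i}=\sum_{l\le\beta_i}a_{i,l}X^{q^l}$, with $a_{i,\beta_i}=1$. For $l<\beta_i$ the coefficient $a_{i,l}$ is homogeneous of degree $q^{k_{i-1}}(q^{\beta_i}-q^l)=q^{k_i}-q^{k_{i-1}+l}$. The polynomial $g_i\circ f_{F_{i-1}}$ is monic of degree $q^{k_i}$ and vanishes on $F_i$, so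
\begin{equation}\label{eq:compose}
f_{F_i}=g_i\circ f_{F_{i-1}}=\sum_{l\le\beta_i}a_{i,l}\,f_{F_{i-1}}^{\,q^l}.
\end{equation}
Let $R'$ be the $D$-algebra generated by the coefficients of $f_{F_1},\dots,f_{F_\ell}$, and let $R''$ be the $\mathbb F_q$-algebra generated by the $m$ elements $a_{i,l}$ with $1\le i\le\ell+1$, $l<\beta_i$. By \eqref{eq:compose} and induction on $i$, every $f_{F_i}$, including $f_{F_{\ell+1}}=f$, has coefficients in $R''$; so $R'\subseteq R''$. Conversely, $f_{F_{i-1}}^{\,q^l}$ is monic of degree $q^{k_{i-1}+l}$ with coefficients in $R'$, so comparing coefficients of $X^{q^{k_{i-1}+l}}$ in \eqref{eq:compose} expresses $a_{i,l}$ through elements of $R'$ and the $a_{i,l'}$ with $l'>l$; by descending induction $R''\subseteq R'$. The group $\Gamma_F$ permutes the roots of each $f_{F_i}$, so $R''=R'\subseteq R^{\Gamma_F}$.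

Each $y_j$ is a root of the monic polynomial $f$, so $R$ is integral over $D\subseteq R''$. By the fact recalled above, $R''$ is a polynomial algebra on the $a_{i,l}$ and $[\mathrm{Frac}\,R:\mathrm{Frac}\,R'']=\prod_i\prod_{k_{i-1}\le j<k_i}(q^{k_i}-q^j)$. This product is $|\Gamma_F|$: fix a basis $w_1,\dots,w_m$ of $W$ adapted to $F$; an element of $\Gamma_F$ sends $w_{j+1}$, for $k_{i-1}\le j<k_i$, to a vector of $F_i$ outside the span of the previous $j$ images, and all such choices occur. By Artin's theorem the fixed field of $\Gamma_F$ in $\mathrm{Frac}\,R$ has index $|\Gamma_F|$; it contains $\mathrm{Frac}\,R''$, so the two fields are equal. Thus $R^{\Gamma_F}$ lies in $\mathrm{Frac}\,R''$ and is integral over the polynomial algebra $R''$, which is integrally closed. Hence $R^{\Gamma_F}=R''$. For $\ell=0$ we have $g_1=f$ and $R''=D$.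
\end{proof}

In the quotient $\mathrm{Hilb}(R^{\Gamma_\beta},t)/\mathrm{Hilb}(D,t)$ each $j\in\{0,\dots,m-1\}$ contributes the factor $(1-t^{q^m-q^j})/(1-t^{q^{k_i}-q^j})$, where $k_{i-1}\le j<k_i$, and the factors with $j\ge k_\ell$ equal $1$. This proves \eqref{eq:multinomial}.

\subsection*{Graded modules over $D$}
The ring $D$ is a domain, graded in nonnegative degrees with $D_0=\mathbb F_q$; let $D_+$ be the ideal of elements without constant term. For a finitely generated graded $D$-module $M$ put $\overline M=M/D_+M=M\otimes_D\mathbb F_q$. We use the graded Nakayama lemma in three forms.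
\begin{enumerate}
\item[(N1)] Homogeneous elements of $M$ whose images span $\overline M$ generate $M$ (induct on the degree).
\item[(N2)] If $M$ is graded free, then homogeneous elements whose images in $\overline M$ are linearly independent are part of a homogeneous basis of $M$. (Complete the images to a homogeneous basis of $\overline M$ and lift. The lifts generate $M$ by (N1), and $\operatorname{rank}M$ generators of a free module over a domain are a basis.)
\item[(N3)] If $M=M'\oplus M''$ is graded free, with graded summands, then $M'$ is graded free. (Lift homogeneous bases of $\overline{M'}$ and $\overline{M''}$. The lifts are independent by (N2), and those in $M'$ generate $M'$ by (N1).)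
\end{enumerate}

\section{The family $A$ and its generic fiber}\label{sec:family}

To deform $T$ together with its $G$-action we replace $X^Q$ by a monic polynomial $h$ of degree $Q$ such that the ideal $(h(x_1),\dots,h(x_n))$ is $G$-stable. Linearized polynomials have this property: if $gx_j=\sum_ig_{ij}x_i$ then $h(gx_j)=\sum_ig_{ij}h(x_i)$. Since the coefficients $c_i$ of $f$ are algebraically independent, $f$ is the universal monic linearized polynomial of degree $Q$, and its roots are known. We therefore put
\[
A=D[x_1,\dots,x_n]/(f(x_1),\dots,f(x_n)),\qquad\deg x_j=1 .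
\]
The relations are homogeneous, so $A$ is graded, and $G$ acts on $A$ by graded $D$-algebra automorphisms. Since $f$ is monic of degree $Q$, the module $A$ is $D$-free on the monomials with all exponents less than $Q$, and $\overline A=T$.

Every $\varphi\in\mathrm{Hom}(V,W)=\mathrm{Hom}_{\mathbb F_q}(V,W)$ sends the $x_j$ to roots of $f$, and so defines a degree-preserving $D$-algebra map $A\to R$, $a\mapsto a(\varphi)$, with $x_j\mapsto\varphi(x_j)$. For $g\in G$ and $\gamma\in\Gamma$,
\begin{equation}\label{eq:equivariance}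
(ga)(\varphi)=a(\varphi\circ g),\qquad\gamma\bigl(a(\varphi)\bigr)=a(\gamma\circ\varphi),
\end{equation}
because in each identity both sides are $D$-algebra maps in $a$ (for the second, $\Gamma$ fixes $D$) that agree on $V$.

Let $L=\mathrm{Frac}\,R$. The polynomial $f$ has the $Q$ distinct roots $w\in W$ in $L$, so by the Chinese remainder theorem $L[X]/(f)$ is the algebra of functions $W\to L$, and evaluation identifies $A\otimes_DL$ with the algebra of all functions $\mathrm{Hom}(V,W)\to L$. For a subgroup $H\le G$, the module $A^H$ is the kernel of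
\begin{equation}\label{eq:uH}
u_H\colon A\to\bigoplus_{g\in H}A,\qquad a\mapsto(ga-a)_{g\in H}.
\end{equation}
The field $L$ is flat over $D$, so $A^H\otimes_DL=(A\otimes_DL)^H$, and by \eqref{eq:equivariance} this is the space of functions that are constant on the orbits of $H$ acting by $\varphi\mapsto\varphi\circ g$. Hence
\begin{equation}\label{eq:rank}
\operatorname{rank}_DA^H=\#\bigl(\mathrm{Hom}(V,W)/H\bigr).
\end{equation}

For parabolic subgroups the orbits are indexed by flags. Fix $\alpha$, and for a flag $F=(F_1\subseteq\dots\subseteq F_\ell)$ in $W$ let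
\[
\mathcal O_F=\{\varphi\in\mathrm{Hom}(V,W):\ \varphi(V_i)=F_i\text{ for all }i\}.
\]

\begin{lemma}\label{lem:orbits}
The set $\mathcal O_F$ is nonempty if and only if the type of $F$ lies in $I_\alpha$, and the nonempty sets $\mathcal O_F$ are the orbits of $P_\alpha$ on $\mathrm{Hom}(V,W)$.
\end{lemma}

\begin{proof}
If $\varphi\in\mathcal O_F$, then $\varphi$ induces a surjection $V_i/V_{i-1}\to F_i/F_{i-1}$, so $\beta_i\le\alpha_i$; and $\sum_i\beta_i=\dim F_\ell\le m$. Conversely, fix for each $i$ vectors $w_{i,1},\dots,w_{i,\beta_i}\in F_i$ that give a basis of $F_i/F_{i-1}$. If $\beta_i\le\alpha_i$ for all $i$, the map that sends the first $\beta_i$ variables of block $i$ to the $w_{i,r}$ and the other variables to $0$ lies in $\mathcal O_F$.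

The sets $\mathcal O_F$ partition $\mathrm{Hom}(V,W)$ and are $P_\alpha$-stable because $gV_i=V_i$. For transitivity let $\varphi\in\mathcal O_F$ and $K=\ker\varphi$. Choose $v_{i,r}\in V_i$ with $\varphi(v_{i,r})=w_{i,r}$, and choose vectors $v'_{i,s}\in K\cap V_i$ that give a basis of $(K\cap V_i)/(K\cap V_{i-1})$. Since $\dim(K\cap V_i)=n_i-k_i$, there are $\alpha_i-\beta_i$ of the latter. The $\alpha_i$ chosen vectors are independent modulo $V_{i-1}$: if a combination lies in $V_{i-1}$, applying $\varphi$ and reducing modulo $F_{i-1}$ kills the coefficients of the $v_{i,r}$, and what remains lies in $K\cap V_{i-1}$, which kills the other coefficients. So we obtain a basis of $V$ adapted to the flag $(V_i)$, on which the values of $\varphi$ are prescribed independently of $\varphi$. If $\varphi'\in\mathcal O_F$, the element $g\in P_\alpha$ that carries such a basis for $\varphi'$ to such a basis for $\varphi$ satisfies $\varphi'=\varphi\circ g$.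
\end{proof}

\section{Invariants of the Borel subgroup}\label{sec:borel}

By \eqref{eq:rank} we know the number of invariants in the generic fiber. This section shows that for $B$ the special fiber has no more. The group $B=B_n$ is the stabilizer of $\langle x_1\rangle\subset\langle x_1,x_2\rangle\subset\dots\subset V$. It preserves the ideals $x_1^iT$, and this makes an induction on $n$ possible. We allow $n=0$, with $T_{0,m}=\mathbb F_q$. Let $N(n,m)=\#\bigl(\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)/B_n\bigr)$ and $[m]_q=(q^m-1)/(q-1)$.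

\begin{lemma}\label{lem:recursion}
We have $N(0,m)=N(n,0)=1$, and $N(n,m)=N(n-1,m)+[m]_q\,N(n-1,m-1)$ for $n,m\ge1$.
\end{lemma}

\begin{proof}
If $n=0$ or $m=0$ there is only the zero map. By Lemma~\ref{lem:orbits}, $N(n,m)$ is the number of flags $F_1\subseteq\dots\subseteq F_n$ in $W$ with $\dim F_i/F_{i-1}\le1$ for all $i$. Those with $F_1=0$ correspond to the flags $(F_2,\dots,F_n)$ counted by $N(n-1,m)$. Otherwise $F_1$ is one of the $[m]_q$ lines of $W$, and $(F_2/F_1,\dots,F_n/F_1)$ is any of the flags in $W/F_1$ counted by $N(n-1,m-1)$.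
\end{proof}

The interval $[0,Q-1]$ contains exactly $[m]_q+1$ multiples of $q-1$: the number $Q-1$, and $[m]_q$ numbers that are at most $Q-q$. The proof below matches them with the two terms of the recursion.

\begin{proposition}\label{prop:borel}
$\dim T_{n,m}^{B_n}\le N(n,m)$.
\end{proposition}

\begin{proof}
We induct on $n$, for all $m$ at once. If $n=0$ or $m=0$ then $T=\mathbb F_q$. Let $n,m\ge1$ and $T'=\mathbb F_q[x_2,\dots,x_n]/(x_2^Q,\dots,x_n^Q)\cong T_{n-1,m}$, so that $T=\bigoplus_{i=0}^{Q-1}x_1^iT'$. For $0\le i\le Q-1$ let $Y_i\subseteq T'$ be the space of leading coefficients in order $i$: the set of $h_0$ such that some $a\in T^B$ has the form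
\[
a=\sum_{l=0}^{Q-1-i}x_1^{i+l}h_l,\qquad h_l\in T'.
\]
The map $a\mapsto h_0$ from $T^B\cap x_1^iT$ onto $Y_i$ has kernel $T^B\cap x_1^{i+1}T$, so $\dim T^B=\sum_i\dim Y_i$. We bound $Y_i$ with three kinds of elements of $B$. Let $a$ be as displayed.

(i) \emph{If $Y_i\ne0$ then $(q-1)\mid i$.} The substitution $x_1\mapsto cx_1$, $c\in\mathbb F_q^\times$, gives $c^ih_0=h_0$. If $h_0\ne0$ then $c^i=1$ for all $c$ in the cyclic group $\mathbb F_q^\times$.

(ii) \emph{$Y_i\subseteq(T')^{B_{n-1}}$.} Let $B_{n-1}$ act on $\langle x_2,\dots,x_n\rangle$ as the stabilizer of $\langle x_2\rangle\subset\langle x_2,x_3\rangle\subset\cdots$ and fix $x_1$. This is a subgroup of $B$ that preserves each summand $x_1^iT'$, so it fixes $h_0$.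

(iii) \emph{If $i\le Q-q$ then $Y_i$ lies in the span $T'^{(q)}$ of the monomials in $x_2^q,\dots,x_n^q$.} Fix $j\ge2$. Let $\partial^{(r)}\colon T'\to T'$ be the linear map with $\partial^{(r)}(x_j^\nu\mu)=\binom\nu rx_j^{\nu-r}\mu$ for $\nu<Q$ and $\mu$ a basis monomial in the other variables. The substitution $x_j\mapsto x_j+cx_1$, $c\in\mathbb F_q$, lies in $B$ and sends $h\in T'$ to $\sum_rc^rx_1^r\,\partial^{(r)}h$. Let $1\le s\le q-1$. Then $i+s\le Q-1$, so $x_1^{i+s}\ne0$, and comparing its coefficients in $a$ and in the image of $a$ gives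
\[
\sum_{r=1}^sc^r\,\partial^{(r)}h_{s-r}=0\qquad\text{for all }c\in\mathbb F_q .
\]
The left side is a polynomial in $c$ of degree at most $q-1$ with coefficients in a vector space, and it vanishes at $q$ points; the Vandermonde matrix of these points is invertible, so all coefficients vanish. The coefficient of $c^s$ gives $\partial^{(s)}h_0=0$. The map $\partial^{(s)}$ sends distinct monomials to multiples of distinct monomials or to $0$, so every monomial of $h_0$ has an $x_j$-exponent $\nu$ with $\binom\nu s\equiv0\pmod p$ for $1\le s\le q-1$. If $\nu=q\nu_1+\nu_0$ with $0<\nu_0<q$, the coefficient of $z^{\nu_0}$ in $(1+z)^\nu=(1+z^q)^{\nu_1}(1+z)^{\nu_0}\in\mathbb F_p[z]$ is $1$, a contradiction. So $q\mid\nu$.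

The map $h\mapsto h^q$ on $\mathbb F_q[x_2,\dots,x_n]$ is the $\mathbb F_q$-algebra map $x_j\mapsto x_j^q$, and it commutes with every ring automorphism. It induces a $B_{n-1}$-equivariant isomorphism $T_{n-1,m-1}\cong T'^{(q)}$, which matches monomial bases. By (ii) and (iii), $\dim Y_i\le\dim T_{n-1,m-1}^{B_{n-1}}$ for $i\le Q-q$, and by (ii), $\dim Y_{Q-1}\le\dim T_{n-1,m}^{B_{n-1}}$. By (i) only $i=Q-1$ and $[m]_q$ values $i\le Q-q$ contribute, so
\[
\dim T_{n,m}^{B_n}\le\dim T_{n-1,m}^{B_{n-1}}+[m]_q\dim T_{n-1,m-1}^{B_{n-1}} .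
\]
Induction and Lemma~\ref{lem:recursion} finish the proof.
\end{proof}

\begin{remark}\label{rem:sylow}
A transfer argument would also work from a Sylow $p$-subgroup $H$ of $G$, but for $H$ the bound fails: the diagonal matrices are needed, in step (i), to exclude the orders $Q-q<i<Q-1$, for which step (iii) is not available. Take $q=4$, $n=2$, $m=1$, and $H=\{x_1\mapsto x_1,\ x_2\mapsto x_2+cx_1\}$. On pairs $(w_1,w_2)\in W^2$ there are $4$ fixed points with $w_1=0$ and $3$ orbits with $w_1\ne0$, so $\operatorname{rank}A^H=7$. But $T^H$ contains the eight monomials $1,x_1,x_1^2,x_1^3,x_1^3x_2,x_1^3x_2^2,x_1^3x_2^3$ and $x_1^2x_2^2$, the last because $x_1^2(x_2+cx_1)^2=x_1^2x_2^2+c^2x_1^4$. They cannot all lift to $A^H$, since by (N2) homogeneous lifts would be $D$-linearly independent.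
\end{remark}

\section{Lifting invariants}\label{sec:lift}

A matrix over $D$ can only lose rank when reduced modulo $D_+$. If it does not, it behaves like a split map.

\begin{lemma}\label{lem:kernel}
Let $u\colon M\to N$ be a degree-preserving map of finitely generated graded free $D$-modules such that $\dim\ker(u\otimes_D\mathbb F_q)\le\operatorname{rank}\ker u$. Then $\ker u$ is a graded free direct summand of $M$, the image of $u$ is a direct summand of $N$, and $(\ker u)\otimes_D\Bbbk=\ker(u\otimes_D\Bbbk)$ for every commutative $D$-algebra $\Bbbk$.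
\end{lemma}

\begin{proof}
Let $r=\operatorname{rank}M-\operatorname{rank}\ker u$ be the rank of $u(M)$. By hypothesis $u\otimes\mathbb F_q$ has rank at least $r$, so among the elements of a homogeneous basis of $M$ there are $b_1,\dots,b_r$ such that the images of $u(b_1),\dots,u(b_r)$ in $\overline N$ are linearly independent. By (N2) the $u(b_i)$ are a basis of a direct summand $N'$ of $N$ with $N/N'$ free. The module $u(M)/N'$ has rank $r-r=0$ and embeds in the torsion-free module $N/N'$, so $u(M)=N'$. Thus $u$ maps $M'=\bigoplus_iDb_i$ isomorphically onto $u(M)$, whence $M=\ker u\oplus M'$, and $\ker u$ is free by (N3). Finally $u$ is the composite of the projection $M\to M'$, an isomorphism $M'\cong N'$ and a split injection $N'\to N$; this description survives $\otimes_D\Bbbk$.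
\end{proof}

Let $\Bbbk$ be a commutative $\mathbb F_q$-algebra, let $\lambda_0,\dots,\lambda_{m-1}\in\Bbbk$ and $f_\lambda=X^{q^m}+\sum_i\lambda_iX^{q^i}$. Since $D$ is a polynomial algebra, $c_i\mapsto\lambda_i$ makes $\Bbbk$ a $D$-algebra, and
\[
A_\lambda:=A\otimes_D\Bbbk=\Bbbk[x_1,\dots,x_n]/(f_\lambda(x_1),\dots,f_\lambda(x_n)).
\]
For $\Bbbk=\mathbb F_q$ and $\lambda=0$ this is $T$.

\begin{theorem}\label{thm:lift}
Let $P=P_\alpha$. Then $A^P$ is a graded free direct summand of the $D$-module $A$. For all $\Bbbk$ and $\lambda$ as above, $A_\lambda^{\,P}=A^P\otimes_D\Bbbk$, and this is a free $\Bbbk$-module of rank $\#\bigl(\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)/P\bigr)$. In particular $T^P=A^P\otimes_D\mathbb F_q$.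
\end{theorem}

\begin{proof}
\emph{The group $B$.} Take $u=u_B$ from \eqref{eq:uH}; the kernel of $u\otimes\Bbbk$ is $A_\lambda^{\,B}$. By \eqref{eq:rank} and Proposition~\ref{prop:borel}, $\dim\ker(u\otimes\mathbb F_q)=\dim T^B\le N(n,m)=\operatorname{rank}\ker u$. Lemma~\ref{lem:kernel} shows that $A^B$ is a graded free summand of $A$ and that $A_\lambda^{\,B}=A^B\otimes_D\Bbbk$.

\emph{The index.} The group $P$ contains $B$ and is transitive on the complete flags of $V$ that refine $(V_i)$, so $[P:B]$ is the number of such flags, $\prod_i\prod_{j=1}^{\alpha_i}[j]_q$. Each factor $[j]_q=1+q+\dots+q^{j-1}$ is $1$ modulo $p$, so $[P:B]=1$ in $\mathbb F_q$.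

\emph{Transfer.} For a $B$-invariant element $a$, the element $ga$ depends only on the coset $gB$, and $\mathrm{Tr}(a)=\sum_{gB\in P/B}ga$ is $P$-invariant; if $a$ is $P$-invariant then $\mathrm{Tr}(a)=[P:B]\,a=a$. So $\mathrm{Tr}\colon A^B\to A^P$ is a graded $D$-linear projection, $A^P$ is a graded summand of $A^B$ and hence of $A$, and it is free by (N3), of the rank given by \eqref{eq:rank}. Being the base change of a split injection, $A^P\otimes_D\Bbbk\to A_\lambda$ is injective, and its image consists of $P$-invariants. Conversely, let $\tau\in A_\lambda^{\,P}$. By the case of $B$ we can write $\tau=\sum_\nu a_\nu\otimes\kappa_\nu$ with $a_\nu\in A^B$, and then $\tau=\mathrm{Tr}(\tau)=\sum_\nu\mathrm{Tr}(a_\nu)\otimes\kappa_\nu\in A^P\otimes_D\Bbbk$.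
\end{proof}

From now on $\alpha$ and $P=P_\alpha$ are fixed, and we write $h(t)=\mathrm{Hilb}(T^P,t)=\sum_it^{d_i}$. By Theorem~\ref{thm:lift}, the $d_i$ are the degrees of a homogeneous $D$-basis of $A^P$.

\section{The residue pairing}\label{sec:duality}

To find the $d_i$ directly we would have to construct invariants in $A$. The dual module $\mathrm{Hom}_D(A^P,D)$ is more accessible: we show that it is a quotient of $A$, so that every polynomial gives an element of it, and we describe this quotient by orbit sums.

Put $N_0=n(Q-1)$. Let $\rho\colon A\to D$ be the $D$-linear map that takes the coefficient of $(x_1\cdots x_n)^{Q-1}$ in the monomial basis, and let $\langle a,b\rangle=\rho(ab)$. A functional $M\to D$ on a graded module has degree $d$ if it raises degrees by $d$; thus $\rho$ has degree $-N_0$.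

\begin{lemma}\label{lem:pairing}
The map $A\to\mathrm{Hom}_D(A,D)$, $b\mapsto\langle\cdot,b\rangle$, is an isomorphism that sends elements of degree $d$ to functionals of degree $d-N_0$. Moreover,
\begin{equation}\label{eq:residue}
\langle a,b\rangle=e_W^{-n}\sum_{\varphi\in\mathrm{Hom}(V,W)}a(\varphi)\,b(\varphi).
\end{equation}
\end{lemma}

\begin{proof}
Modulo $D_+$ the map becomes $T\to\mathrm{Hom}_{\mathbb F_q}(T,\mathbb F_q)$, given by the coefficient of the top monomial in a product. This pairing on $T$ is perfect: the basis monomial $\prod x_j^{\nu_j}$ pairs to $1$ with $\prod x_j^{Q-1-\nu_j}$ and to $0$ with all other basis monomials. By (N2) a homogeneous basis of $A$ goes to a basis of $\mathrm{Hom}_D(A,D)$. For \eqref{eq:residue} it suffices to show $e_W^n\rho(b)=\sum_\varphi b(\varphi)$ for $b\in A$. Both sides are $D$-linear, and on basis monomials this is Lemma~\ref{lem:box}(a) with all $U(j)=W$.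
\end{proof}

For a flag $F$ of length $\ell$ in $W$ define the \emph{orbit sum}
\[
\sigma_F\colon A\to R,\qquad\sigma_F(b)=\sum_{\varphi\in\mathcal O_F}b(\varphi),
\]
a degree-preserving $D$-linear map, which is zero if the type of $F$ is not in $I_\alpha$. Composition with $\gamma\in\Gamma$ is a bijection $\mathcal O_F\to\mathcal O_{\gamma F}$, so \eqref{eq:equivariance} gives
\begin{equation}\label{eq:sigmaequi}
\gamma\,\sigma_F(b)=\sigma_{\gamma F}(b).
\end{equation}
So one flag of each type suffices. For $\beta\in I_\alpha$ let $\sigma_\beta$ be the orbit sum of the standard flag $(W_{k_1}\subseteq\dots\subseteq W_{k_\ell})$. By \eqref{eq:sigmaequi}, $\sigma_\beta$ takes values in $R^{\Gamma_\beta}$, and $\sigma_\beta(b)=0$ implies $\sigma_F(b)=0$ for all $F$ of type $\beta$. Put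
\[
\Theta\colon A\to\bigoplus_{\beta\in I_\alpha}R^{\Gamma_\beta},\qquad b\mapsto(\sigma_\beta(b))_\beta,\qquad C=\Theta(A).
\]

\begin{proposition}\label{prop:dual}
$\mathrm{Hilb}(C,t)=\mathrm{Hilb}(D,t)\cdot t^{N_0}\,h(t^{-1})$.
\end{proposition}

\begin{proof}
Let $\Psi\colon A\to\mathrm{Hom}_D(A^P,D)$ send $b$ to the restriction of $\langle\cdot,b\rangle$. It is surjective: since $A^P$ is a direct summand, every functional on $A^P$ extends to $A$, and the extension is $\langle\cdot,b\rangle$ for some $b$ by Lemma~\ref{lem:pairing}. This is the point at which Theorem~\ref{thm:lift} enters.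

We claim that $\ker\Psi=\ker\Theta$. An element $a\in A^P$ has a constant value $a(F)$ on each orbit $\mathcal O_F$, so \eqref{eq:residue} becomes
\[
\langle a,b\rangle=e_W^{-n}\sum_Fa(F)\,\sigma_F(b),
\]
the sum running over the flags with type in $I_\alpha$. If $\Theta(b)=0$ then all $\sigma_F(b)$ vanish, so $\Psi(b)=0$. Conversely, let $\Psi(b)=0$. Then the $L$-linear functional $a\mapsto\sum_\varphi a(\varphi)b(\varphi)$ vanishes on $A^P\otimes_DL$, which is the space of all functions constant on orbits. Its value on the indicator function of $\mathcal O_F$ is $\sigma_F(b)$, so $\Theta(b)=0$.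

Hence $C\cong A/\ker\Theta=A/\ker\Psi\cong\mathrm{Hom}_D(A^P,D)$, and degree $d$ in $C$ corresponds to degree $d-N_0$ of functionals. The basis dual to a homogeneous basis of $A^P$ has degrees $-d_i$, so $C$ is free on generators of degrees $N_0-d_i$.
\end{proof}

\section{The module of orbit sums}\label{sec:sums}

A single orbit sum is a sum over maps with prescribed images, and Lemma~\ref{lem:box} applies only to sums over products of subspaces. The two kinds of sums differ by orbit sums of smaller flags, so we filter $C$ in such a way that these vanish. Order $I_\alpha$ totally by the lexicographic order on $(k_1,\dots,k_\ell)$; for $\alpha=(n)$ this is the order of the integers $k$. The only property used is: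
\begin{equation}\label{eq:order}
\text{if }k_i'\le k_i\text{ for all }i,\text{ then }\beta'\le\beta .
\end{equation}
Let $C_{\ge\beta}\subseteq C$ be the submodule of elements whose components of index $\beta'<\beta$ vanish, and let
\[
E_\beta=\{\sigma_\beta(b):\ b\in A,\ \sigma_{\beta'}(b)=0\text{ for all }\beta'<\beta\}\subseteq R^{\Gamma_\beta}
\]
be its image in the component $\beta$. The kernel of $C_{\ge\beta}\to E_\beta$ is the next term of the filtration, so $\mathrm{Hilb}(C,t)=\sum_\beta\mathrm{Hilb}(E_\beta,t)$.

\begin{proposition}\label{prop:pieces}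
For $\beta\in I_\alpha$ we have $E_\beta=e_\beta\,R^{\Gamma_\beta}$, where $e_\beta=\prod_{i=1}^\ell e_{W_{k_i}}^{\,\alpha_i}$. Consequently
\[
\mathrm{Hilb}(C,t)=\sum_{\beta\in I_\alpha}t^{\sum_i\alpha_i(q^{k_i}-1)}\,\mathrm{Hilb}(R^{\Gamma_\beta},t).
\]
\end{proposition}

The inclusion $\subseteq$ will follow from Lemma~\ref{lem:box}(b). For $\supseteq$ we must produce elements $b$, and two devices are needed; we describe them for $\alpha=(n)$, $\beta=(k)$. To kill the components of smaller index we want $b(\varphi)=0$ whenever $\varphi$ has rank less than $k$. The determinant $\Delta=\det\bigl(x_r^{q^{j-1}}\bigr)_{1\le r,j\le k}$, which can be formed because $k\le n$, has this property. We multiply it by the monomial that turns its diagonal term into $(x_1\cdots x_n)^{q^k-1}$, whose sum over $W_k^{\,n}$ is $e_{W_k}^n$; every other term then has some exponent that is too small. For $q=n=k=2$ this gives $b_0=(x_1x_2^2+x_1^2x_2)\,x_1^2x_2=x_1^3x_2^3+x_1^4x_2^2$, and the second term sums to zero because $2<3$. Next, to obtain $s\,e_{W_k}^n$ for $s\in R^{\Gamma_k}$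 we cannot multiply $b_0$ by $s$, which need not lie in $D$. But on the maps $\varphi\colon V\to W_k$ with $\Delta(\varphi)\ne0$ we have $W_k=\varphi(\langle x_1,\dots,x_k\rangle)$, so the generators $d_j(W_k)$ of $R^{\Gamma_k}$ are the values at $\varphi$ of fixed polynomials in $x_1,\dots,x_k$.

\begin{proof}
Write $F_i=W_{k_i}$, and for a variable $x$ in block $i$ put $\kappa(x)=k_i$. Let
\[
\mathcal B=\{\varphi:\ \varphi(V_i)\subseteq F_i\text{ for all }i\}=\{\varphi:\ \varphi(x_j)\in W_{\kappa(x_j)}\text{ for all }j\};
\]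
the two descriptions agree because the $F_i$ increase. By the second description, $\sum_{\varphi\in\mathcal B}b(\varphi)$ is the sum $\Sigma(b)$ of Lemma~\ref{lem:box} with $U(j)=W_{\kappa(x_j)}$ and $e=e_\beta$. By the first, $\mathcal B$ is the disjoint union of the $\mathcal O_{F'}$ with $F'_i\subseteq F_i$ for all $i$. If such an $F'$ differs from $F$ and $\mathcal O_{F'}\ne\emptyset$, its type $\beta'\in I_\alpha$ has $k_i'\le k_i$ for all $i$ and $\beta'\ne\beta$, so $\beta'<\beta$ by \eqref{eq:order}. Therefore
\begin{equation}\label{eq:boxsum}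
\sigma_{\beta'}(b)=0\text{ for all }\beta'<\beta\quad\Longrightarrow\quad\sigma_\beta(b)=\sum_{\varphi\in\mathcal B}b(\varphi).
\end{equation}

\emph{The inclusion $E_\beta\subseteq e_\beta R^{\Gamma_\beta}$.} Let $b$ satisfy the hypothesis of \eqref{eq:boxsum}, and represent it by a polynomial with coefficients in $D\subseteq R$. By Lemma~\ref{lem:box}(b), $\sigma_\beta(b)=e_\beta s$ with $s\in R$. Both $\sigma_\beta(b)$ and $e_\beta\ne0$ are $\Gamma_\beta$-invariant and $R$ is a domain, so $s$ is $\Gamma_\beta$-invariant.

\emph{The inclusion $E_\beta\supseteq e_\beta R^{\Gamma_\beta}$.} Put $K=k_\ell$. Since $\beta_i\le\alpha_i$, we can list, for $i=1,\dots,\ell$ in this order, the first $\beta_i$ variables of block $i$; call the list $z_1,\dots,z_K$. Then $z_j$ lies in block $i$ when $k_{i-1}<j\le k_i$, so $j\le\kappa(z_j)$, and $Z_i=\langle z_1,\dots,z_{k_i}\rangle$ is a subspace of $V_i$ of dimension $k_i$. Define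
\[
\Delta=\det\bigl(z_r^{\,q^{j-1}}\bigr)_{1\le r,j\le K},\qquad
b_0=\Delta\cdot\prod_{j=1}^Kz_j^{\,q^{\kappa(z_j)}-1-q^{j-1}}\cdot\prod_{x\notin\{z_1,\dots,z_K\}}x^{\,q^{\kappa(x)}-1},
\]
the last product running over the remaining variables. The exponents are nonnegative because $q^{j-1}\le q^{\kappa(z_j)-1}\le q^{\kappa(z_j)}-1$. Let $s\in R^{\Gamma_\beta}$. By Proposition~\ref{prop:flaginv}, $s=\Phi\bigl((d_j(F_i))_{i,j}\bigr)$ for a polynomial $\Phi$ with coefficients in $D$, where $1\le i\le\ell$ and $0\le j<k_i$. Let $b\in A$ be the class of $\Phi\bigl((d_j(Z_i))_{i,j}\bigr)\,b_0$, where $d_j(Z_i)\in S$ is the coefficient in \eqref{eq:fU}.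

Suppose that $\varphi$ is not injective on $Z_\ell$. Then $\sum_rc_r'\varphi(z_r)=0$ for some $c_r'\in\mathbb F_q$, not all zero; raising to the powers $q^{j-1}$, which fix the $c_r'$, gives the same relation among the rows of $\Delta(\varphi)$. So $b(\varphi)=b_0(\varphi)=0$. Consequently, if $b(\varphi)\ne0$ then $\dim\varphi(V_i)\ge\dim\varphi(Z_i)=k_i$ for all $i$, and the type $\beta'$ of the flag $(\varphi(V_i))_i$ satisfies $\beta'\ge\beta$ by \eqref{eq:order}. Hence $\sigma_{\beta'}(b)=0$ for $\beta'<\beta$, so $\sigma_\beta(b)\in E_\beta$ and \eqref{eq:boxsum} applies.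

Let $\varphi\in\mathcal B$ be injective on $Z_\ell$. Then $\varphi(Z_i)\subseteq F_i$ has dimension $k_i$, so $\varphi$ maps $Z_i$ bijectively onto $F_i$. Evaluating the coefficients of $\prod_{v\in Z_i}(X-v)$ at $\varphi$ gives $\prod_{u\in F_i}(X-u)$, that is, $d_j(Z_i)(\varphi)=d_j(F_i)$. So $b(\varphi)=s\,b_0(\varphi)$, and this also holds, as $0=0$, for the other $\varphi\in\mathcal B$. Thus $\sigma_\beta(b)=s\,\Sigma(b_0)$. Expanding the determinant,
\[
b_0=\sum_{\pi\in\mathfrak S_K}\operatorname{sgn}(\pi)\prod_{j=1}^Kz_j^{\,q^{\kappa(z_j)}-1-q^{j-1}+q^{\pi(j)-1}}\prod_{x\notin\{z_1,\dots,z_K\}}x^{\,q^{\kappa(x)}-1}.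
\]
If $\pi\ne1$, some $j$ has $\pi(j)<j$, since $\sum_j\pi(j)=\sum_jj$; the exponent of this $z_j$ is less than $q^{\kappa(z_j)}-1$, and the term contributes $0$ by Lemma~\ref{lem:box}(a). The term $\pi=1$ is $\prod_jx_j^{q^{\kappa(x_j)}-1}$ and contributes $e_\beta$. So $\sigma_\beta(b)=e_\beta s$.

The formula for $\mathrm{Hilb}(C,t)$ follows from $\deg e_\beta=\sum_i\alpha_i(q^{k_i}-1)$.
\end{proof}

\begin{example}
In the setting of Section~\ref{sec:example} take $\alpha=(1,1)$. The types are $(0,0)<(0,1)<(1,0)$, with orbits $\{(0,0)\}$, $\{(0,y)\}$, $\{(y,0),(y,y)\}$ and elements $b_0=1,\ x_2,\ x_1x_2$. The table there gives $\Theta(1)=(1,1,0)$, $\Theta(x_2)=(0,y,y)$, $\Theta(x_1x_2)=(0,0,y^2)$ and $\Theta(x_1)=0$, so the pieces $E_\beta$ are $D$, $yD$, $y^2D$, as the proposition states.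
\end{example}

\section{Hilbert series of the fixed and cofixed spaces}\label{sec:end}

\begin{proof}[Proof of Theorems~\ref{thm:parabolic} and~\ref{thm:main}]
Equate the expressions for $\mathrm{Hilb}(C,t)$ in Propositions~\ref{prop:dual} and~\ref{prop:pieces} and divide by $\mathrm{Hilb}(D,t)=\mathrm{Hilb}(R^\Gamma,t)$:
\begin{equation}\label{eq:dualformula}
t^{n(q^m-1)}h(t^{-1})=\sum_{\beta\in I_\alpha}t^{\sum_i\alpha_i(q^{k_i}-1)}\genfrac{[}{]}{0pt}{}{m}{\beta}_{q,t}.
\end{equation}
This is an identity of rational functions, and we may replace $t$ by $t^{-1}$. Since $(1-t^{-\mu})/(1-t^{-\nu})=t^{-(\mu-\nu)}(1-t^\mu)/(1-t^\nu)$, each of the $\beta_i$ factors of \eqref{eq:multinomial} with index $i$ is multiplied by $t^{-(q^m-q^{k_i})}$. Using $n=\sum_i\alpha_i$, the exponent of $t$ in front of $\genfrac{[}{]}{0pt}{}{m}{\beta}_{q,t}$ in $h(t)$ is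
\[
\sum_i\alpha_i(q^m-1)-\sum_i\alpha_i(q^{k_i}-1)-\sum_i\beta_i(q^m-q^{k_i})=\sum_i(\alpha_i-\beta_i)(q^m-q^{k_i}).
\]
This is Theorem~\ref{thm:parabolic}, and $\alpha=(n)$ together with \eqref{eq:multinomial} gives Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cofixed}]
Since $\varphi\mapsto\varphi\circ g$ permutes $\mathrm{Hom}(V,W)$, formulas \eqref{eq:residue} and \eqref{eq:equivariance} give $\rho(gb)=\rho(b)$. So the perfect pairing $T_d\times T_{N_0-d}\to\mathbb F_q$ obtained modulo $D_+$ is $G$-invariant, and $T_{N_0-d}$ is the dual $G$-module of $T_d$. The dual space of $(T_d)_G$ is the space of $G$-invariant functionals on $T_d$, which is $(T_{N_0-d})^G$. Hence $\mathrm{Hilb}(T_G,t)=t^{N_0}\mathrm{Hilb}(T^G,t^{-1})$, and the first formula is \eqref{eq:dualformula} for $\alpha=(n)$.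

For the second, fix $d$ and choose $m\ge n$ with $q^m-q^{n-1}>d$. Then $d<q^m$, so $S_d=T_d$ and $(S_d)_G=(T_d)_G$. For $k\le n$ the numerator $\prod_{j<k}(1-t^{q^m-q^j})$ of $\genfrac{[}{]}{0pt}{}{m}{k}_{q,t}$ is $1$ modulo $t^{d+1}$, so the two series in the corollary have the same coefficient of $t^d$.
\end{proof}

\begin{remark}
For a group of order prime to $p$, averaging identifies fixed and cofixed spaces degree by degree. For $G$ they differ. For $q=3$, $n=m=2$ we have $\genfrac{[}{]}{0pt}{}{2}{1}_{3,t}=1+t^2+t^4+t^6$, so $\mathrm{Hilb}(T^G,t)=1+t^6+t^8+t^{10}+t^{12}+t^{16}$, while $\mathrm{Hilb}(T_G,t)=1+t^4+t^6+t^8+t^{10}+t^{16}$.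
\end{remark}

\begin{thebibliography}{1}

\bibitem{DS}
C.~Drescher and A.~V.~Shepler, \emph{Invariants of polynomials mod Frobenius powers}, arXiv:1908.05259 (2019).

\end{thebibliography}
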